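\title{Perfect henselian fields of positive characteristic with uniform automatic definability}

\begin{abstract}
For a field $k$ of characteristic $0$, every henselian valuation with residue field $k$ is definable in the language of rings if and only if $k$ is not elementarily equivalent to a field with a non-trivial henselian valuation. We show that this equivalence fails for perfect fields of every positive characteristic $p$. We construct a perfect field $k$ that carries a non-trivial henselian valuation and such that one parameter-free formula defines every henselian valuation whose residue field is elementarily equivalent to $k$. The field $k$ is the union of a tower of henselian fields, and the levels of the tower are marked by the additive equations $dz^q-z=t^{-1}$ that are left unsolved.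
\end{abstract}

\section{Introduction}\label{sec:intro}

For a valued field $(K,v)$ we write $\mathcal O_v$, $\mathfrak m_v$, $Kv$ and $vK$ for the valuation ring, its maximal ideal, the residue field and the value group. The valuation $v$ is \emph{definable} if $\mathcal O_v$ is a definable subset of $K$ in the language of rings $\mathcal L_{\mathrm{ring}}=\{+,-,\cdot,0,1\}$, with parameters from $K$ allowed, and \emph{$\emptyset$-definable} if no parameters are needed. Definability measures whether the arithmetic of the field $K$ alone recognizes the valuation.

Two examples mark the extremes. Let $K=k((t))$ with the $t$-adic valuation $v$, and let $\ell\neq\operatorname{char}k$ be a prime. Then $\mathcal O_v$ is the set of $x$ such that $1+tx^\ell$ is an $\ell$-th power: if $v(x)\ge0$ this follows from Hensel's lemma, and if $v(x)<0$ the value $v(1+tx^\ell)=1+\ell v(x)$ is not divisible by $\ell$. On the other hand, no non-trivial valuation on an algebraically closed field is definable, because definable subsets of such a field are finite or cofinite.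

In the first example the value group does the work. One may ask instead when the residue field alone forces definability. A field $k$ has \emph{automatic definability} (\emph{automatic $\emptyset$-definability}) if for every henselian valued field $(K,v)$ with $Kv=k$ the valuation $v$ is definable ($\emptyset$-definable). There is a visible obstacle. If $k$ itself carries a non-trivial henselian valuation $u$, then $v$ can be refined by $u$ to a second henselian valuation on $K$, and a formula has to recognize where $v$ stops and $u$ begins. First-order logic does not separate $k$ from the fields elementarily equivalent to it, so the relevant notion is the following: $k$ is \emph{t-henselian} if it is elementarily equivalent in $\mathcal L_{\mathrm{ring}}$ to a field that admits a non-trivial henselian valuation. In characteristic $0$ it is known that this obstacle is the only one and that it is always fatal.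

\begin{theorem}\label{thm:char0}
For a field $k$ of characteristic $0$ the following are equivalent.
\begin{enumerate}
\item[(1)] $k$ is not t-henselian.
\item[(2)] $k$ has automatic definability.
\item[(3)] $k$ has automatic $\emptyset$-definability.
\item[(4)] There is a parameter-free $\mathcal L_{\mathrm{ring}}$-formula $\psi(x)$ that defines $\mathcal O_v$ in every henselian valued field $(K,v)$ with $Kv\equiv k$.
\end{enumerate}
\end{theorem}

Conditions (1)--(4) make sense for every field $k$, and we refer to them by these numbers throughout. In every characteristic, (4)$\Rightarrow$(3)$\Rightarrow$(2) is trivial, and (1)$\Rightarrow$(4) holds by a result of Fehm and Jahnke. For some imperfect fields the equivalence is known to fail: if $k$ is imperfect of characteristic $p$ and has no Galois extension of degree divisible by $p$, then every henselian valuation with residue field $k$ is definable, and such a field can be t-henselian, as $\mathbb F_p(t)^{\mathrm{sep}}$ is. This leads to the problem posed in \cite{BDJT}: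

\begin{quote}
\emph{Are \textup{(1)--(4)} equivalent for every perfect field $k$ of characteristic $p>0$?}
\end{quote}

A positive answer is the natural guess. The perfect hull of $\mathbb F_p(t)^{\mathrm{sep}}$ is an algebraically closed field $k$, and it fails (2): an algebraic closure of $k((X))$ is henselian with residue field $k$, and its valuation is not definable. The simplest perfect henselian fields, the Hahn fields $k_0((s^{\mathbb Q}))$, also fail (2), as Proposition~\ref{prop:tame} shows. Nevertheless the answer is negative for every prime $p$.

\begin{theorem}\label{thm:main}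
Let $p$ be a prime and $q>2$ a power of $p$. Let $F_0$ be a perfect field containing $\mathbb F_q$ such that
\begin{enumerate}
\item[(a)] $F_0$ is not t-henselian, and
\item[(b)] $F_0^\times/(F_0^\times)^{q-1}$ is infinite.
\end{enumerate}
Then there is a perfect field $k\supseteq F_0$ with a non-trivial henselian valuation $w$, $kw=F_0$, that satisfies \textup{(4)}. Such fields $F_0$ exist for every $p$: one may take $F_0=\kappa(s)^{\mathrm{perf}}$ for any perfect field $\kappa\supseteq\mathbb F_q$.
\end{theorem}

The field $k$ fails (1) and satisfies (4), (3) and (2). So for perfect fields of characteristic $p$ none of (2), (3), (4) implies (1).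

The proof runs as follows. By Beth's theorem, a perfect field $k$ fails (4) exactly when some model of its theory has a non-trivial henselian valuation whose residue field is again such a model (Section~\ref{sec:criterion}). We must therefore build a henselian field that cannot be a residue field of itself in this sense. Section~\ref{sec:markers} attaches to each unit $d$ the additive map $\wp_d(z)=dz^q-z$ and isolates three first-order properties of these maps that exclude such a model. A Galois-theoretic lemma (Section~\ref{sec:galois}) shows that the equations $\wp_d(z)=a$ for unrelated $d$ can be solved or left unsolved independently. With it we construct one henselian extension (Section~\ref{sec:step}) and then a tower of them (Section~\ref{sec:tower}) whose union has the three properties. Section~\ref{sec:base} treats the fields $\kappa(s)^{\mathrm{perf}}$ and deduces that there are $2^{\aleph_0}$ elementary theories of counterexamples.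

\section{Henselian valuations, Hahn series and Beth's theorem}\label{sec:prelim}

A valued field $(K,v)$ is \emph{henselian} if for all $f\in\mathcal O_v[X]$ and $a\in\mathcal O_v$ with $f(a)\in\mathfrak m_v$ and $f'(a)\in\mathcal O_v^\times$, the polynomial $f$ has a root in $a+\mathfrak m_v$. The trivial valuation is allowed; it is henselian. If $\mathcal O_1\subseteq\mathcal O_2$ are valuation rings of $K$, then their maximal ideals satisfy $\mathfrak m_2\subseteq\mathfrak m_1$. Two valuations are \emph{comparable} if one valuation ring contains the other.

Let $v$ be a valuation on $K$ with residue map $\operatorname{res}_v\colon\mathcal O_v\to Kv$, and let $u$ be a valuation on $Kv$. The \emph{composite} $u\circ v$ is the valuation on $K$ with valuation ring $\operatorname{res}_v^{-1}(\mathcal O_u)$. Its residue field is $(Kv)u$, its residue map is $\operatorname{res}_u\circ\operatorname{res}_v$, and $\mathfrak m_v\subseteq\mathcal O_{u\circ v}\subseteq\mathcal O_v$. Conversely, if $\mathcal O_{v_1}\subseteq\mathcal O_{v_2}$, then $\mathcal O_{v_1}/\mathfrak m_{v_2}$ is the ring of a valuation $u$ on $Kv_2$ with $v_1=u\circ v_2$, and $u$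 is trivial only if $v_1=v_2$. We use the following standard facts.

\begin{enumerate}
\item[(H1)] If $v$ is henselian and $n$ is not divisible by $\operatorname{char}Kv$, then every $a\in1+\mathfrak m_v$ is the $n$-th power of an element of $1+\mathfrak m_v$. (Apply the definition to $X^n-a$ at $1$.)
\item[(H2)] Algebraic extensions of henselian valued fields and unions of chains of henselian valued fields are henselian.
\item[(H3)] The composite $u\circ v$ is henselian if and only if $u$ and $v$ are.
\item[(H4)] Two henselian valuations on a field whose residue fields are not separably closed are comparable \cite[Thm.~4.4.2]{EP}.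
\end{enumerate}

An extension of valued fields is \emph{immediate} if value group and residue field do not change, and a valued field is \emph{maximal} if it has no proper immediate extension. For a field $F$ and an ordered abelian group $\Gamma$, the \emph{Hahn field} $F((t^\Gamma))$ consists of the formal series $f=\sum_{\gamma\in\Gamma}a_\gamma t^\gamma$ with $a_\gamma\in F$ whose support $\{\gamma:a_\gamma\ne0\}$ is well-ordered. Its canonical valuation sends $f\neq0$ to the least element of the support; the value group is $\Gamma$ and the residue field is $F$. Hahn fields are maximal, hence henselian. A family of series is \emph{summable} if the union of the supports is well-ordered and each $\gamma$ lies in finitely many supports; its sum is formed coefficientwise. In characteristic $p$,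
\begin{equation}\label{eq:frob}
\Big(\sum a_\gamma t^\gamma\Big)^p=\sum a_\gamma^p\,t^{p\gamma}.
\end{equation}
Indeed, the coefficient of $t^\delta$ on the left is the finite sum of the products $a_{\gamma_1}\cdots a_{\gamma_p}$ with $\gamma_1+\dots+\gamma_p=\delta$, and cyclic shifts group the non-constant tuples into orbits of size $p$. Hence $F((t^\Gamma))$ is perfect if $F$ is perfect and $\Gamma$ is $p$-divisible, and then $p$-th powers and $p$-th roots commute with sums of summable families.

Finally, we recall \emph{Beth's definability theorem}. Let $\mathcal L$ be a language, $P$ a new unary predicate and $T$ an $\mathcal L\cup\{P\}$-theory, not necessarily complete. If every $\mathcal L$-structure has at most one expansion to a model of $T$, then there is a parameter-free $\mathcal L$-formula $\psi(x)$ with $T\models\forall x\,(P(x)\leftrightarrow\psi(x))$.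

\section{Self-similar models}\label{sec:criterion}

Condition (4) quantifies over formulas. Beth's theorem turns it into a statement about valuations, and the structure of henselian valuations reduces that statement to a single forbidden configuration. A \emph{self-similar model} of a field $k$ is a valued field $(M,u)$ with $u$ non-trivial and henselian, $M\equiv k$ and $Mu\equiv k$.

\begin{proposition}\label{prop:criterion}
A perfect field $k$, of any characteristic, satisfies \textup{(4)} if and only if it has no self-similar model.
\end{proposition}

\begin{proof}
Let $(M,u)$ be a self-similar model. On $K=M((X))$ the $X$-adic valuation $v$ and the composite $u\circ v$ are distinct, both are henselian by (H3), and their residue fields $M$ and $Mu$ are elementarily equivalent to $k$. One parameter-free formula cannot define two different subsets of $K$, so (4) fails.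

Conversely, suppose that (4) fails. Let $T$ be the $\mathcal L_{\mathrm{ring}}\cup\{\mathcal O\}$-theory which says that $\mathcal O$ is a valuation ring, that the condition defining henselianity holds in each degree, and that the residue field satisfies each sentence of $\mathrm{Th}(k)$. By Beth's theorem some field $K$ carries distinct henselian valuations $v_1,v_2$ with $Kv_1\equiv Kv_2\equiv k$. If they are comparable, say $\mathcal O_{v_1}\subsetneq\mathcal O_{v_2}$, write $v_1=u\circ v_2$. Then $u$ is non-trivial, henselian by (H3), and has residue field $Kv_1$, so $(Kv_2,u)$ is a self-similar model. If they are incomparable, then by (H4) one of the residue fields is separably closed. Then $k$ is separably closed, and being perfect it is algebraically closed. Let $M$ be an algebraic closure of $k((X))$ and $u$ the extension of the $X$-adic valuation. It is henselian by (H2), its residue field is algebraic over $k$ and hence equals $k$, and $M\equiv k$ because algebraically closed fields of the same characteristic are elementarily equivalent.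
\end{proof}

Perfectness enters only in the incomparable case. Condition (1) forbids every non-trivial henselian valuation on a model of $\mathrm{Th}(k)$, so for perfect fields the proposition contains the implication (1)$\Rightarrow$(4). It also shows how much room lies between the two conditions: a counterexample may have henselian models, provided that no residue field is again a model.

In the best understood class of perfect henselian fields this room cannot be used. A valued field of characteristic $p$ is \emph{tame} if it is henselian, has no proper immediate algebraic extension, has perfect residue field and has $p$-divisible value group. Hahn fields with perfect residue field and $p$-divisible value group are maximal, hence tame. We use the following principle from \cite{Kuhlmann}: if $(K,v)\subseteq(K^*,v^*)$ are tame valued fields of equal characteristic with $Kv\prec K^*v^*$ and $vK\prec v^*K^*$, then $(K,v)\prec(K^*,v^*)$.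

\begin{proposition}\label{prop:tame}
Let $k$ be a perfect field of characteristic $p$ with $k\prec k((x^{\mathbb Q}))$ under the constant embedding. Then \textup{(2)} fails: the canonical valuation on $k((y^{\mathbb Q}))$ is not definable, even with parameters. This applies to $k=k_0((s^{\mathbb Q}))$ for every perfect field $k_0$ of characteristic $p$.
\end{proposition}

\begin{proof}
We use two facts. First, non-zero divisible ordered abelian groups form a model complete theory, so every embedding $\mathbb Q\to\mathbb Q\oplus_{\mathrm{lex}}\mathbb Q$ of ordered groups is elementary. Second, an iterated Hahn field $F((x^{\mathbb Q}))((y^{\mathbb Q}))$, with the composite of the $y$-adic and the $x$-adic valuation, is the Hahn field over $F$ with value group $\mathbb Q\oplus_{\mathrm{lex}}\mathbb Q$, the exponent of $y$ coming first; for a subset of this group is well-ordered if and only if its projection to the first coordinate and all its fibers are.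

Let $(K,v)$ be $k((y^{\mathbb Q}))$ with its canonical valuation and let $K^*=k((x^{\mathbb Q}))((y^{\mathbb Q}))$. Let $v^*$ be the $y$-adic valuation on $K^*$, with residue field $k((x^{\mathbb Q}))$ and value group $\mathbb Q$, and let $v'$ be its composite with the $x$-adic valuation, with residue field $k$ and value group $\mathbb Q\oplus_{\mathrm{lex}}\mathbb Q$. Both extend $v$, since the $x$-adic valuation is trivial on $k$, and all three valued fields are tame. The principle gives $(K,v)\prec(K^*,v^*)$, by the hypothesis on $k$, and $(K,v)\prec(K^*,v')$, by the first fact. If $\varphi(X,a)$ with parameters $a$ from $K$ defined $\mathcal O_v$, then $\mathcal O_{v^*}=\varphi(K^*,a)=\mathcal O_{v'}$. But $x^{-1}$ lies in $\mathcal O_{v^*}$ and not in $\mathcal O_{v'}$.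

For $k=k_0((s^{\mathbb Q}))$, the field $k((x^{\mathbb Q}))$ is the Hahn field over $k_0$ with value group $\mathbb Q\oplus_{\mathrm{lex}}\mathbb Q$, and its canonical valuation extends the $s$-adic valuation of $k$. The residue fields are both $k_0$, so the principle gives $k\prec k((x^{\mathbb Q}))$.
\end{proof}

The fields of Proposition~\ref{prop:tame} are t-henselian and fail all of (1)--(4). The reason is that, among tame fields, residue field and value group control elementary extensions, so a further layer $((x^{\mathbb Q}))$ can be added unnoticed. A counterexample should carry first-order information that neither invariant sees. In characteristic $p$ there is such information: a perfect henselian field may have proper immediate algebraic extensions, and one can choose which of them to adjoin.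

\section{The maps $\wp_d$ as markers in the value group}\label{sec:markers}

From now on $p$ is a prime and $q>2$ is a power of $p$. For a field $K$ of characteristic $p$ and $d\in K^\times$ put
\[
\wp_d(z)=dz^q-z .
\]
This is an additive map $K\to K$. If $K$ is perfect, put $\rho_d(y)=(y/d)^{1/q}$. Then $\rho_d$ is additive, $d\rho_d(y)^q=y$, and therefore
\begin{equation}\label{eq:rho}
y=\rho_d(y)+\wp_d(\rho_d(y)).
\end{equation}

\begin{lemma}\label{lem:wp}
Let $(K,v)$ be a valued field of characteristic $p$ and $d\in\mathcal O_v^\times$.
\begin{enumerate}
\item[(i)] If $\wp_d(z)\in\mathcal O_v$, then $z\in\mathcal O_v$.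
\item[(ii)] $\wp_d$ maps $\mathfrak m_v$ injectively into $\mathfrak m_v$, and onto $\mathfrak m_v$ if $v$ is henselian.
\item[(iii)] If $K$ is perfect, $vK$ is an ordered subgroup of $\mathbb R$ and $v(g)<0$, then $K=g\mathfrak m_v+\wp_d(K)$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $v(z)<0$, then $v(dz^q)=qv(z)<v(z)$, so $v(\wp_d(z))=qv(z)<0$. This is (i). If $z\ne0$ and $v(z)>0$, then $v(dz^q)>v(z)$, so $v(\wp_d(z))=v(z)$; hence $\wp_d(z)$ is a non-zero element of $\mathfrak m_v$. For $a\in\mathfrak m_v$ the polynomial $f=dX^q-X-a$ has $f(0)=-a$ and $f'(0)=-1$, so it has a root in $\mathfrak m_v$ if $v$ is henselian. This is (ii). For (iii), let $x\in K^\times$. By \eqref{eq:rho}, $x\in\rho_d^j(x)+\wp_d(K)$ for all $j\ge0$, and $v(\rho_d^j(x))=v(x)/q^j$. These values tend to $0$, so $v(\rho_d^j(x))>v(g)$ for large $j$, that is, $\rho_d^j(x)\in g\mathfrak m_v$.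
\end{proof}

Part (iii) is where perfectness acts: modulo $\wp_d(K)$, an element of negative value can be pushed arbitrarily close to $\mathcal O_v$. Whether it can be pushed into $\mathcal O_v$ is a different matter, and neither the residue field nor the value group decides it.

\begin{example}\label{ex:threshold}
Let $F$ be perfect of characteristic $p$ and $d\in F^\times$. Consider
\[
B_0=\bigcup_{j\ge0}F((t^{1/p^j}))\ \subseteq\ L=F((t^{\mathbb Z[1/p]})).
\]
Both fields are perfect and henselian, with residue field $F$ and value group $\mathbb Z[1/p]$. In $L$ the process in the proof of Lemma~\ref{lem:wp}(iii) can be summed. Put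
\[
\theta_d=\sum_{j\ge1}\rho_d^{\,j}(t^{-1})=\sum_{j\ge1}c_j\,t^{-1/q^j},\qquad c_j=d^{-(1/q+\dots+1/q^j)}\in F^\times .
\]
The exponents increase, so $\theta_d\in L$, and $d\theta_d^q=\sum_{j\ge1}\rho_d^{\,j-1}(t^{-1})=t^{-1}+\theta_d$. Thus $\wp_d(\theta_d)=t^{-1}$.

In $B_0$, by contrast, $t^{-1}\notin\mathcal O_v+\wp_d(B_0)$. Suppose $t^{-1}=r+\wp_d(z)$ with $v(r)\ge0$, and let $z_-$ be the part of $z$ with negative exponents, a finite sum. Comparing negative exponents gives $\wp_d(z_-)=t^{-1}$, so $z_-\ne0$. Let $\alpha\le\beta<0$ be the least and the greatest exponent of $z_-$. In $dz_-^q-z_-$ the exponent $q\alpha$ occurs only in $dz_-^q$, because $q\alpha<\alpha$, and $\beta$ occurs only in $z_-$, because $q\beta<\beta$. As $q\alpha<\beta$, the series $\wp_d(z_-)$ has at least two terms and is not $t^{-1}$.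

So in $B_0$ the group $g\mathcal O_v+\wp_d(B_0)$ is the whole field for $v(g)<0$ and a proper subgroup for $v(g)\ge0$: it jumps exactly at the boundary of $\mathcal O_v$. In $L$ there is no jump at that place (Lemma~\ref{lem:hahn} below).
\end{example}

We use these jumps as markers. Let $\mathcal O$ be a valuation ring of a field $K$ of characteristic $p$. For $g\in K^\times$ and $d\in\mathcal O^\times$ put
\[
H(g,d)=g\mathcal O+\wp_d(K),
\]
an additive subgroup of $K$ that grows as the value of $g$ decreases. Consider the following properties of $(K,\mathcal O)$.
\begin{enumerate}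
\item[(P1)] $H(1,d)\neq K$ for every $d\in\mathcal O^\times$.
\item[(P2)] For every $g\in K^\times$ there is $d\in\mathcal O^\times$ with $H(g,d)\ne K$.
\item[(P3)] For all $d\in\mathcal O^\times$ and $g\in K^\times$, either $H(g,d)=K$ or $H(g,d)\subseteq H(1,d)$.
\end{enumerate}
By (P1) and (P3), as the value of $g$ moves down from $0$, the group $H(g,d)$ stays equal to the proper subgroup $H(1,d)$ and changes at most once, to all of $K$. So each $d$ marks at most one place in the value group, and (P2) says that these places are not bounded below. All three properties are first-order in $\mathcal L_{\mathrm{ring}}\cup\{\mathcal O\}$: the relation $b\in H(g,d)$ reads $\exists r\,\exists z\,(\mathcal O(r)\wedge b=gr+dz^q-z)$.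

Such a field cannot be stacked on a copy of itself. In a self-similar model $(M,u)$ every $d$ spends its only marker inside the residue field $Mu$, so no marker is left beyond $\mathcal O_u$. To make this precise, the ring $\mathcal O$ must be available in all models of $\mathrm{Th}(k)$, and the rings on $M$ and on $Mu$ must match. This is the role of hypothesis (a) of Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:P}
Let $k$ be a perfect field of characteristic $p$ with a henselian valuation $w$ whose residue field $F_0$ is not t-henselian. If $(k,\mathcal O_w)$ satisfies \textup{(P1)--(P3)}, then $k$ satisfies \textup{(4)}.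
\end{proposition}

\begin{proof}
By the implication (1)$\Rightarrow$(4) for $F_0$, there is a parameter-free formula $\psi$ that defines $\mathcal O_v$ in every henselian $(K,v)$ with $Kv\equiv F_0$. In particular $\psi(k)=\mathcal O_w$. The following statements about $k$ are now expressed by $\mathcal L_{\mathrm{ring}}$-sentences and pass to every $k'\equiv k$: the set $\psi(k')$ is a henselian valuation ring, its residue field is elementarily equivalent to $F_0$, and $(k',\psi(k'))$ satisfies (P1)--(P3).

By Proposition~\ref{prop:criterion} it suffices to exclude a self-similar model $(M,u)$. Suppose there is one. Let $N=Mu$, let $\operatorname{res}\colon\mathcal O_u\to N$ be the residue map, and put $\mathcal O_M=\psi(M)$ and $\mathcal O_N=\psi(N)$. The composite of $u$ with the valuation given by $\mathcal O_N$ is henselian by (H3) and has residue field elementarily equivalent to $F_0$, so its valuation ring is $\psi(M)$. Hence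
\[
\mathcal O_M=\operatorname{res}^{-1}(\mathcal O_N),\qquad \mathfrak m_u\subseteq\mathcal O_M\subseteq\mathcal O_u .
\]
Since $u$ is non-trivial there is $g\in M\setminus\mathcal O_u$. For $x\in\mathcal O_u$ we have $x/g\in\mathfrak m_u\subseteq\mathcal O_M$, so $\mathcal O_u\subseteq g\mathcal O_M$. By (P2) in $M$ there is $d\in\mathcal O_M^\times$ with $g\mathcal O_M+\wp_d(M)\neq M$, and then (P3) in $M$ gives
\[
\mathcal O_u\subseteq g\mathcal O_M\subseteq\mathcal O_M+\wp_d(M).
\]
Let $\bar d=\operatorname{res}(d)$; it lies in $\mathcal O_N^\times$ because $d,d^{-1}\in\mathcal O_M$. Let $\bar b\in N$ be arbitrary, lift it to $b\in\mathcal O_u$, and write $b=r+\wp_d(z)$ with $r\in\mathcal O_M$ and $z\in M$. Then $\wp_d(z)=b-r\in\mathcal O_u$ and $d\in\mathcal O_u^\times$, so $z\in\mathcal O_u$ by Lemma~\ref{lem:wp}(i). Applying $\operatorname{res}$ gives $\bar b=\operatorname{res}(r)+\wp_{\bar d}(\operatorname{res}(z))$ with $\operatorname{res}(r)\in\mathcal O_N$. Thus $N=\mathcal O_N+\wp_{\bar d}(N)$, which contradicts (P1) in $N$.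
\end{proof}

It remains to realize (P1)--(P3). The field $B_0$ of Example~\ref{ex:threshold} fails (P2): by Lemma~\ref{lem:wp}(iii), $H(t^{-1},d)=B_0$ for every $d$. All its markers sit at the same place. We need infinitely many places, one for each level of a tower of valuations, and at each level the field must behave like $B_0$ for some $d$ and like $L$ for all others.

\section{Independence of the equations $\wp_d(z)=a$}\label{sec:galois}

The maps $\wp_d$ for different $d$ are not always independent. For $f\ne0$,
\begin{equation}\label{eq:twist}
\wp_{ef^{q-1}}(z)=f^{-1}\big(e(fz)^q-fz\big)=f^{-1}\wp_e(fz),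
\end{equation}
and also $\wp_d(z)^p=\wp_{d^p}(z^p)$. So if $F\subseteq F'$ are perfect fields and $e,f\in F^\times$, then $F'=F+\wp_e(F')$ implies the same with $ef^{q-1}$ or $e^p$ in place of $e$. Only the class of $d$ modulo $(q-1)$-th powers matters, which is why we need $q>2$ and hypothesis (b), and a class cannot be separated from its $p$-th power. The next lemma shows that elements generating different subgroups modulo $(q-1)$-th powers are independent.

Fix a field $B\supseteq\mathbb F_q$ and an algebraic closure of $B$. For $d\in B^\times$ let $M_d$ be the kernel of $\wp_d$ in the algebraic closure. It consists of $0$ and the roots of $X^{q-1}=d^{-1}$, so $M_d=\mathbb F_q\,m_d$ for any non-zero $m_d\in M_d$. If $\wp_d(\theta)=a$, the roots of the separable polynomial $dX^q-X-a$ are the elements of $\theta+M_d$.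

\begin{lemma}\label{lem:galois}
Let $d,e\in B^\times$, let $\theta,z$ be elements of the algebraic closure with $\wp_d(\theta)\in B$ and $\wp_e(z)\in B$, and let $B_1=B(M_d,M_e)$. If $\theta\in B_1(z)$ and $\theta\notin B_1$, then $d$ and $e$ generate the same subgroup of $B^\times/(B^\times)^{q-1}$.
\end{lemma}

The case $q=3$ shows the mechanism. Here $M_d=\{0,\pm m_d\}$ with $m_d^2=d^{-1}$. The group $\mathrm{Gal}(B_1(z)/B_1)$ is non-trivial and permutes $z+M_e$ by translations, so it is generated by an element $\tau$ with $\tau z=z+m_e$. It moves $\theta$, and after changing the sign of $m_d$ we have $\tau\theta=\theta+m_d$. For $\sigma\in\mathrm{Gal}(B_1(z)/B)$ the conjugate $\sigma\tau\sigma^{-1}$ translates $z$ by $\sigma(m_e)$ and $\theta$ by $\sigma(m_d)$, and it equals $\tau$ or $\tau^{-1}$. So $\sigma$ fixes both $m_e$ and $m_d$ or negates both. Hence $m_d/m_e\in B$, and $e/d=(m_d/m_e)^2$ is a square in $B$. For general $q$ the translations form only an additive subgroup of $M_e$, not an $\mathbb F_q$-subspace, and we obtain a weaker conclusion that suffices.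

\begin{proof}[Proof of Lemma~\ref{lem:galois}]
Let $b=\wp_e(z)$. The field $\Omega=B_1(z)$ is the splitting field over $B$ of the separable polynomials $dX^q-X$, $eX^q-X$ and $eX^q-X-b$, so it is Galois over $B$. Let $\Gamma=\mathrm{Gal}(\Omega/B)$ and let $G=\mathrm{Gal}(\Omega/B_1)$, a normal subgroup. Since $\mathbb F_q\subseteq B$, every $\sigma\in\Gamma$ acts $\mathbb F_q$-linearly on the lines $M_d$ and $M_e$, that is, by scalars $\chi_d(\sigma),\chi_e(\sigma)\in\mathbb F_q^\times$, and $\chi_d,\chi_e\colon\Gamma\to\mathbb F_q^\times$ are homomorphisms.

For $\tau\in G$ we have $\tau z-z\in M_e$ and $\tau\theta-\theta\in M_d$. As $G$ fixes $M_e$ and $M_d$ pointwise, both maps are homomorphisms on $G$. The first is injective because $\Omega=B_1(z)$; let $W\subseteq M_e$ be its image. The second is non-zero because $\theta\notin B_1$. So we obtain a non-zero additive map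
\[
\varphi\colon W\to M_d,\qquad\varphi(\tau z-z)=\tau\theta-\theta .
\]
Let $\sigma\in\Gamma$ and $\tau\in G$. Write $\sigma^{-1}z=z+m$ with $m\in M_e$. Then
\[
\sigma\tau\sigma^{-1}z=\sigma(\tau z+m)=\sigma(z+m)+\sigma(\tau z-z)=z+\chi_e(\sigma)(\tau z-z).
\]
Since $d,\wp_d(\theta)\in B$, also $\sigma^{-1}\theta\in\theta+M_d$, and the same computation gives $\sigma\tau\sigma^{-1}\theta=\theta+\chi_d(\sigma)(\tau\theta-\theta)$. As $\sigma\tau\sigma^{-1}\in G$, we conclude that $\chi_e(\sigma)W\subseteq W$ and
\begin{equation}\label{eq:equiv}
\varphi(\chi_e(\sigma)x)=\chi_d(\sigma)\varphi(x)\qquad(x\in W,\ \sigma\in\Gamma).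
\end{equation}

We claim that $\ker\chi_d=\ker\chi_e$. Fix $x\in W$ with $\varphi(x)\neq0$. If $\chi_e(\sigma)=1$, then \eqref{eq:equiv} gives $\varphi(x)=\chi_d(\sigma)\varphi(x)$, so $\chi_d(\sigma)=1$. Suppose that $\chi_d(\sigma)=1$ and $\zeta=\chi_e(\sigma)\ne1$. Then $\sum_{i=0}^{q-2}\zeta^i=(\zeta^{q-1}-1)/(\zeta-1)=0$, while \eqref{eq:equiv} gives $\varphi(\zeta^ix)=\varphi(x)$ for all $i$. Hence $0=\varphi\big(\sum_{i=0}^{q-2}\zeta^ix\big)=(q-1)\varphi(x)=-\varphi(x)\ne0$, which is absurd.

The rest is Kummer theory. Both characters embed $\Gamma/\ker\chi_d$ into the cyclic group $\mathbb F_q^\times$, so this quotient is cyclic and the two images have the same order and coincide. If $\sigma_0$ generates the quotient, then $\chi_e(\sigma_0)=\chi_d(\sigma_0)^i$ for some $i$, so $\chi_e=\chi_d^i$. Then $f=m_d^i/m_e$ is fixed by $\Gamma$, so $f\in B^\times$, and $f^{q-1}=d^{-i}e$. Thus $e=d^if^{q-1}$. Exchanging the roles of $\chi_d$ and $\chi_e$ gives $d=e^{i'}f'^{\,q-1}$ with $f'\in B^\times$.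
\end{proof}

\section{One step of the construction}\label{sec:step}

We first complete the description of the Hahn field in Example~\ref{ex:threshold}.

\begin{lemma}\label{lem:hahn}
Let $F$ be perfect of characteristic $p$ and $L=F((t^{\mathbb Z[1/p]}))$ with its canonical valuation $v$. Then $F$ is relatively algebraically closed in $L$, and $L=F+\wp_e(L)$ for every $e\in F^\times$.
\end{lemma}

\begin{proof}
If $f\in L^\times$ has $v(f)\ne0$, then the non-zero terms of a sum $\sum a_if^i$ with $a_i\in F$ have distinct values, so $f$ is transcendental over $F$. Now let $f\in L^\times$ be algebraic over $F$. Then $v(f)=0$. If $f_0\in F$ is the constant term of $f$, then $f-f_0$ is algebraic over $F$ and lies in $\mathfrak m_v$, so $f=f_0$.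

Let $b\in L$ and write $b=b_-+b_0+b_+$ according to negative, zero and positive exponents. Then $b_0\in F$, and $b_+\in\wp_e(L)$ by Lemma~\ref{lem:wp}(ii). Let $S$ be the support of $b_-$. By \eqref{eq:frob}, $\rho_e^j(b_-)$ has support $S/q^j$. We show that the family $(\rho_e^j(b_-))_{j\ge1}$ is summable. Take any infinite sequence of distinct pairs $(\gamma_i,j_i)\in S\times\mathbb N$. Since $S$ and $\mathbb N$ are well-ordered, we may pass to a subsequence along which $\gamma_i$ and $j_i$ are both non-decreasing. Then
\[
\gamma_{i+1}/q^{j_{i+1}}\ \ge\ \gamma_i/q^{j_{i+1}}\ \ge\ \gamma_i/q^{j_i},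
\]
the second inequality because $\gamma_i<0$. The first is strict if $\gamma_{i+1}\neq\gamma_i$ and the second is strict if $j_{i+1}\ne j_i$, so the quotients increase strictly along the subsequence. Hence no infinite sequence of distinct pairs has non-increasing quotients $\gamma_i/q^{j_i}$. This excludes both a strictly decreasing sequence in $\bigcup_jS/q^j$ and an exponent lying in infinitely many $S/q^j$. So $z=\sum_{j\ge1}\rho_e^j(b_-)\in L$ exists, and $ez^q=\sum_{j\ge1}\rho_e^{j-1}(b_-)=b_-+z$, that is, $\wp_e(z)=b_-$.
\end{proof}

Fix now a field $F_0$ as in Theorem~\ref{thm:main}. For $d,e\in F_0^\times$ write $d\approx e$ if $d$ and $e$ generate the same subgroup of $F_0^\times/(F_0^\times)^{q-1}$. A cyclic subgroup of this group has at most $q-1$ elements, so each $\approx$-class is a union of at most $q-1$ cosets of $(F_0^\times)^{q-1}$. By (b) there are infinitely many $\approx$-classes.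

We want a field $F'$ between $B_0$ and $L$ that omits $\theta_d$ for $d$ in a prescribed set $D$ and solves as much as $L$ does for $e\notin D$. The natural candidate is a maximal field omitting the $\theta_d$, and Lemma~\ref{lem:galois} will show that it is large enough. One difficulty remains. That lemma compares $d$ and $e$ modulo powers in a large field, whereas $D$ is described in $F_0$. If the coefficient field $F$ contained $(q-1)$-th roots of all elements of $F_0$, then by \eqref{eq:twist} no separation would be possible. A valuation on $F$ with residue field $F_0$ carries relations modulo powers back to $F_0$, and such a valuation is present at every stage of the tower.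

\begin{lemma}\label{lem:step}
Let $F\supseteq F_0$ be a perfect field with a valuation $\mu$, possibly trivial, such that $\mathcal O_\mu=F_0\oplus\mathfrak m_\mu$. Let $\emptyset\ne D\subseteq F_0^\times$ be a union of $\approx$-classes. Then there are a perfect field $F'\supseteq F$, a henselian valuation $v$ on $F'$ with value group $\mathbb Z[1/p]$ and $\mathcal O_v=F\oplus\mathfrak m_v$, and $t\in F'^{\times}$ with $v(t)>0$, such that
\begin{enumerate}
\item[(A)] $F'=F+\wp_e(F')$ for every $e\in F_0^\times\setminus D$;
\item[(B)] $t^{-1}\notin\mathcal O_v+\wp_d(F')$ for every $d\in D$.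
\end{enumerate}
\end{lemma}

Here $\mathcal O_v=F\oplus\mathfrak m_v$ means that $F\subseteq\mathcal O_v$ and that the residue map restricts to an isomorphism of $F$ onto the residue field. We then identify the two, so that the residue map is the identity on $F$.

\begin{proof}
Let $B_0\subseteq L$ and $\theta_d\in L$ be as in Example~\ref{ex:threshold}. No $\theta_d$ lies in $B_0$, since the exponents of an element of $B_0$ have bounded denominators. Consider the fields $B$ with $B_0\subseteq B\subseteq L$, algebraic over $B_0$, that contain no $\theta_d$ with $d\in D$. This family contains $B_0$ and is closed under unions of chains, so by Zorn's lemma it has a maximal member $F'$. Let $v$ be the restriction to $F'$ of the canonical valuation $v_L$ of $L$. As an algebraic extension of $B_0$, the field $F'$ is perfect and henselian. It lies between $B_0$ and $L$, so its value group is $\mathbb Z[1/p]$ and $\mathcal O_v=F\oplus\mathfrak m_v$.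

\medskip
\noindent\emph{Claim. If $e\in F_0^\times\setminus D$, $z\in L$ and $\wp_e(z)\in F'$, then $z\in F'$.}
\medskip

Write $B=F'$. The field $B(z)\subseteq L$ is algebraic over $B_0$, so by maximality it suffices to show that $\theta_d\notin B(z)$ for all $d\in D$. Suppose that $\theta=\theta_d\in B(z)$. We work in an algebraic closure of $L$ and check the hypothesis $\theta\notin B(M_d,M_e)$ of Lemma~\ref{lem:galois}. Let $E=F(M_d,M_e)$, a finite Galois extension of $F$, so that $B(M_d,M_e)=EB$. For every field $B'$ with $F\subseteq B'\subseteq L$ we have $E\cap B'=F$ by Lemma~\ref{lem:hahn}, and therefore $[EB':B']=[E:E\cap B']=[E:F]$. If $\theta\in EB$, then $E\,B(\theta)=EB$, and taking $B'=B$ and $B'=B(\theta)$ gives $[EB:B]=[EB:B(\theta)]$. This forces $\theta\in B$, which is false. So $\theta\notin EB$.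

Since $\wp_d(\theta)=t^{-1}\in B$ and $\mathbb F_q\subseteq F_0\subseteq B$, Lemma~\ref{lem:galois} gives $e=d^if^{q-1}$ and $d=e^{i'}f'^{\,q-1}$ with $f,f'\in B^\times$. The composite $\mu\circ v$ on $B$ has residue field $F_0$, and its residue map is the identity on $F_0$. The elements $d,e$ have value $0$, so $f^{q-1}$ and $f'^{\,q-1}$ do, and so do $f,f'$ because value groups are torsion-free. Taking residues gives $e=d^i\bar f^{\,q-1}$ and $d=e^{i'}\bar f'^{\,q-1}$ with $\bar f,\bar f'\in F_0^\times$. Thus $d\approx e$, although $d\in D$, $e\notin D$ and $D$ is a union of $\approx$-classes. This proves the claim.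

\medskip
For (A), let $b\in F'$. By Lemma~\ref{lem:hahn}, $b=r+\wp_e(z)$ with $r\in F$ and $z\in L$. Then $\wp_e(z)=b-r\in F'$, so $z\in F'$ by the claim.

For (B), suppose $t^{-1}=r+\wp_d(z)$ with $r\in\mathcal O_v$ and $z\in F'$. Then $\wp_d(\theta_d-z)=r$, so $v_L(\theta_d-z)\ge0$ by Lemma~\ref{lem:wp}(i). Write $\theta_d-z=c_0+c_+$ with $c_0\in F$ and $c_+\in\mathfrak m_{v_L}$. The element $\wp_d(c_+)=r-\wp_d(c_0)$ lies in $F'$ and in $\mathfrak m_{v_L}$, hence in $\mathfrak m_v$. By Lemma~\ref{lem:wp}(ii) in the henselian field $F'$ there is $y\in\mathfrak m_v$ with $\wp_d(y)=\wp_d(c_+)$, and $y=c_+$ because $\wp_d$ is injective on $\mathfrak m_{v_L}$. So $\theta_d=z+c_0+c_+\in F'$, a contradiction.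
\end{proof}

The field $F'$ is not tame: $F'(\theta_d)\subseteq L$ is a proper immediate algebraic extension for each $d\in D$.

\section{The tower}\label{sec:tower}

Partition $F_0^\times=D_1\sqcup D_2\sqcup\cdots$ into infinitely many non-empty sets, each a union of $\approx$-classes. For instance, choose distinct classes $C_1,C_2,\dots$, put $D_m=C_m$ for $m\ge2$, and let $D_1\supseteq C_1$ be the rest. The set $D_m$ will mark level $m$. Infinitely many levels are needed for (P2), and the $D_m$ must cover $F_0^\times$ for (P1).

We construct perfect fields $F_0\subseteq F_1\subseteq\cdots$, henselian valuations $v_n$ on $F_n$ with value group $\mathbb Z[1/p]$ and $\mathcal O_{v_n}=F_{n-1}\oplus\mathfrak m_{v_n}$, and elements $t_n\in F_n^\times$, for $n\ge1$. Let $\pi_n\colon\mathcal O_{v_n}\to F_{n-1}$ be the residue map; it is the identity on $F_{n-1}$. For $m\le n$ define valuation rings of $F_n$ by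
\[
\mathcal O_{m,m}=F_m,\qquad\mathcal O_{m,n}=\pi_n^{-1}(\mathcal O_{m,n-1})\quad(n>m).
\]
So $\mathcal O_{m,n}$ belongs to the composite $v_{m+1}\circ\dots\circ v_n$. It is henselian by (H3), it contains $F_m$, and its residue map $\pi_{m+1}\circ\dots\circ\pi_n\colon\mathcal O_{m,n}\to F_m$ is the identity on $F_m$. Given $F_0,\dots,F_{n-1}$, apply Lemma~\ref{lem:step} to $F=F_{n-1}$, the valuation $\mu$ with ring $\mathcal O_{0,n-1}$, and $D=D_n$; this yields $F_n$, $v_n$, $t_n$. Put
\[
k=\bigcup_nF_n,\qquad\mathcal O_m=\bigcup_{n\ge m}\mathcal O_{m,n}.
\]
Because $\pi_n$ is the identity on $F_{n-1}$, we have $\mathcal O_{m,n}\cap F_{n-1}=\mathcal O_{m,n-1}$ for $n>m$, and the residue maps agree on this ring. So for fixed $m$ the valued fields $(F_n,\mathcal O_{m,n})$ form a chain, and $\mathcal O_m$ is a henselian valuation ring of $k$ by (H2). Let $\mathfrak m_m$ be its maximal ideal. Then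
\begin{equation}\label{eq:rings}
\mathcal O_m=F_m\oplus\mathfrak m_m,\qquad\mathcal O_{m}\cap F_{m+1}=\mathcal O_{v_{m+1}},\qquad\mathfrak m_{m}\cap F_{m+1}=\mathfrak m_{v_{m+1}}.
\end{equation}
From $\mathcal O_{m,m+1}\subseteq F_{m+1}=\mathcal O_{m+1,m+1}$ we get $\mathcal O_{m,n}\subseteq\mathcal O_{m+1,n}$ for all $n>m$ by induction, so
\[
\mathcal O_0\subseteq\mathcal O_1\subseteq\cdots,\qquad\mathfrak m_0\supseteq\mathfrak m_1\supseteq\cdots,\qquad\textstyle\bigcup_m\mathcal O_m=k .
\]
Put $\mathcal O=\mathcal O_0$ and let $w$ be its valuation. The field $k$ is perfect, and $w$ is henselian with residue field $F_0$. It is non-trivial because $t_1^{-1}\notin\mathcal O_{v_1}=\mathcal O\cap F_1$. The groups $H(g,d)$ are formed with respect to $\mathcal O$. The next lemma says that the marker of $d\in D_m$ sits exactly at the boundary of $\mathcal O_{m-1}$.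

\begin{lemma}\label{lem:levels}
Let $m\ge1$, $d\in D_m$ and $g\in k^\times$.
\begin{enumerate}
\item[(i)] $t_m^{-1}\notin\mathcal O_{m-1}+\wp_d(k)$. In particular $H(1,d)\ne k$.
\item[(ii)] If $g\in\mathcal O_{m-1}$, then $H(g,d)\subseteq H(1,d)$.
\item[(iii)] If $g\notin\mathcal O_{m-1}$, then $H(g,d)=k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The point is that later levels cannot supply a solution that (B) excludes at level $m$. Suppose $t_m^{-1}=r+\wp_d(z)$ with $r\in\mathcal O_{m-1,n}$ and $z\in F_n$, and take such an equation with $n\ge m$ minimal. If $n=m$, then $\mathcal O_{m-1,m}=\mathcal O_{v_m}$ and (B) is violated. If $n>m$, then $r\in\mathcal O_{v_n}$ and $t_m^{-1}\in F_{n-1}\subseteq\mathcal O_{v_n}$, so $\wp_d(z)\in\mathcal O_{v_n}$ and $z\in\mathcal O_{v_n}$ by Lemma~\ref{lem:wp}(i). Applying $\pi_n$, which fixes $t_m^{-1}$ and $d$, gives $t_m^{-1}=\pi_n(r)+\wp_d(\pi_n(z))$ with $\pi_n(r)\in\mathcal O_{m-1,n-1}$ and $\pi_n(z)\in F_{n-1}$. This contradicts the minimality of $n$. The last assertion follows from $\mathcal O\subseteq\mathcal O_{m-1}$.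

For $i\ge1$ with $i\ne m$ we have $d\notin D_i$, so $F_i=F_{i-1}+\wp_d(F_i)$ by (A). Using this for $i<m$ and for $i>m$ we obtain, by induction,
\begin{equation}\label{eq:collapse}
F_{m-1}\subseteq F_0+\wp_d(k),\qquad k=F_m+\wp_d(k).
\end{equation}

(ii) By Lemma~\ref{lem:wp}(ii), $\mathfrak m_{m-1}\subseteq\mathfrak m_0\subseteq\wp_d(k)$. With \eqref{eq:rings} and \eqref{eq:collapse} this gives $\mathcal O_{m-1}=F_{m-1}+\mathfrak m_{m-1}\subseteq\mathcal O+\wp_d(k)$. If $g\in\mathcal O_{m-1}$, then $g\mathcal O\subseteq\mathcal O_{m-1}\subseteq H(1,d)$.

(iii) By \eqref{eq:collapse} it suffices to show $F_m\subseteq H(g,d)$. If $g\notin\mathcal O_m$, then $g^{-1}\in\mathfrak m_m$, so $g^{-1}F_m\subseteq\mathfrak m_m\subseteq\mathcal O$ and $F_m\subseteq g\mathcal O$. Now let $g\in\mathcal O_m\setminus\mathcal O_{m-1}$. Then $g\notin\mathfrak m_m$, since $\mathfrak m_m\subseteq\mathcal O_{m-1}$. By \eqref{eq:rings}, $g=g_0(1+\varepsilon)$ with $g_0\in F_m^\times$ and $\varepsilon\in\mathfrak m_m\subseteq\mathfrak m_0$. The factor $1+\varepsilon$ is a unit of $\mathcal O$, so $g\mathcal O=g_0\mathcal O$ and $g_0\notin\mathcal O_{m-1}$, that is,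 $v_m(g_0)<0$. Lemma~\ref{lem:wp}(iii) applies to $(F_m,v_m)$, whose value group $\mathbb Z[1/p]$ lies in $\mathbb R$, and gives $F_m=g_0\mathfrak m_{v_m}+\wp_d(F_m)$. Since $\mathfrak m_{v_m}\subseteq\mathfrak m_{m-1}\subseteq\mathcal O$, we get $F_m\subseteq g_0\mathcal O+\wp_d(k)=H(g,d)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, first part]
By hypothesis (a) and Proposition~\ref{prop:P} it suffices to verify (P1)--(P3) for $(k,\mathcal O)$. These properties concern all units of $\mathcal O$, so we reduce to $F_0^\times$. Let $d\in\mathcal O^\times$ have residue $d_0\in F_0^\times$. Then $d/d_0\in1+\mathfrak m_0$, and (H1) with $n=q-1$ gives $d=d_0f^{q-1}$ with $f\in1+\mathfrak m_0\subseteq\mathcal O^\times$. By \eqref{eq:twist}, $\wp_d(k)=f^{-1}\wp_{d_0}(k)$, and $g\mathcal O=f^{-1}g\mathcal O$, so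
\[
H(g,d)=f^{-1}H(g,d_0)\qquad\text{for all }g\in k^\times .
\]
Multiplication by $f^{-1}$ preserves inclusions and maps $k$ onto $k$. Hence (P1) and (P3) for $d$ follow from the same statements for $d_0$. Now $d_0$ lies in some $D_m$, so (P1) for $d_0$ is Lemma~\ref{lem:levels}(i), and (P3) for $d_0$ is Lemma~\ref{lem:levels}(ii) and (iii). For (P2), let $g\in k^\times$, choose $m\ge1$ with $g\in\mathcal O_{m-1}$, and take $d\in D_m$. Then $H(g,d)\subseteq H(1,d)\neq k$.
\end{proof}

\section{The base fields $\kappa(s)^{\mathrm{perf}}$}\label{sec:base}

Let $\kappa\supseteq\mathbb F_q$ be perfect, $s$ transcendental over $\kappa$, and $F_0=\kappa(s)^{\mathrm{perf}}=\bigcup_n\kappa(s^{1/p^n})$. Let $r=s^{1/p^n}$ for some $n\geq0$ and let $\pi\in\kappa[r]$ be monic irreducible. The $\pi$-adic valuation $v_\pi$ of $\kappa(r)$, normalized by $v_\pi(\pi)=1$, extends to $F_0$ by $v_\pi(x)=p^{-j}v_\pi(x^{p^j})$ whenever $x^{p^j}\in\kappa(r)$. Its values lie in $\mathbb Z[1/p]$. So if $N>1$ is prime to $p$, an element whose value is $\pm p^n$ is not an $N$-th power in $F_0$, because $p^n\notin N\,\mathbb Z[1/p]$.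

\begin{proposition}\label{prop:base}
The field $F_0=\kappa(s)^{\mathrm{perf}}$ satisfies \textup{(a)} and \textup{(b)}.
\end{proposition}

\begin{proof}
(b) There are infinitely many monic irreducible polynomials in $\kappa[s]$. If $\pi\ne\pi'$ are two of them, then $v_\pi(\pi/\pi')=1$, so $\pi/\pi'$ is not a $(q-1)$-th power. Here $q-1>1$ is used.

(a) We need a sentence that holds in all fields of characteristic $p$ with a non-trivial henselian valuation and fails in $F_0$. Let $\ell$ be a prime divisor of $q-1$, so $\ell\neq p$. In a henselian field the $\ell$-th powers cannot come close to a non-power $c$. So the elements $(x^\ell-c)^{-1}$ are bounded, and one small factor $e$ moves all of them into the maximal ideal. In $F_0$ no $e\neq0$ is small at all $\pi$ at once. This suggests the sentence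
\[
\tau:\quad\forall c\,\big[\,c\text{ is not an $\ell$-th power}\ \rightarrow\ \exists e\ne0\ \forall x:\ 1+e(x^\ell-c)^{-1}\text{ is an $\ell$-th power}\,\big].
\]

Let $K$ be a field of characteristic $p$ with a non-trivial henselian valuation $u$, and let $c\in K$ not be an $\ell$-th power; in particular $c\neq0$. If $u(x^\ell-c)>u(c)$, then $x^\ell/c\in1+\mathfrak m_u$ is a non-zero $\ell$-th power by (H1), and so is $c$, a contradiction. Hence $u(x^\ell-c)\le u(c)$ for all $x$. Since $u$ is non-trivial there is $e\ne0$ with $u(e)>u(c)$. Then $e(x^\ell-c)^{-1}\in\mathfrak m_u$ for all $x$, and (H1) shows that $K\models\tau$.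

In $F_0$ take $c=s$, which is not an $\ell$-th power since $v_s(s)=1$. Let $e\in F_0^\times$, say $e\in\kappa(r)$ with $r=s^{1/p^n}$. We look for $g\in\kappa[r]$ and an irreducible $\pi$ with $v_\pi(e)=0$ and $v_\pi(g^\ell-r)=1$. Let $P_1,\dots,P_a\in\kappa[r]$ be the distinct monic irreducible polynomials that occur in the factorization of $e$, together with $r$. Put $g=P_1\cdots P_a$ and $h=g^\ell/r-1\in\kappa[r]$. Then $\deg h=\ell\deg g-1>0$, and $h\equiv-1$ modulo every $P_i$, because $\ell\ge2$ makes $g^\ell/r$ divisible by $g$. So $h$ has a monic irreducible factor $\pi$ different from all $P_i$. Then $v_\pi(e)=0$, $\pi\nmid g$, and $\pi$ divides $rh=g^\ell-r$. If $\pi^2\mid g^\ell-r$, replace $g$ by $g+\pi$: we have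
\[
(g+\pi)^\ell-r\equiv(g^\ell-r)+\ell g^{\ell-1}\pi\equiv\ell g^{\ell-1}\pi\pmod{\pi^2},
\]
and $\ell g^{\ell-1}$ is prime to $\pi$. In either case $v_\pi(g^\ell-r)=1$. For $x=g^{p^n}$ we have $x^\ell-s=(g^\ell-r)^{p^n}$, so $v_\pi\big(1+e(x^\ell-s)^{-1}\big)=-p^n$, and this element is not an $\ell$-th power in $F_0$. Thus $F_0\not\models\tau$. A field elementarily equivalent to $F_0$ has characteristic $p$ and fails $\tau$, so it admits no non-trivial henselian valuation.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. For odd $p$ one may take $q=p$ and $F_0=\mathbb F_p(s)^{\mathrm{perf}}$, and for $p=2$ one may take $q=4$ and $F_0=\mathbb F_4(s)^{\mathrm{perf}}$. Varying $\kappa$ gives many counterexamples.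

\begin{corollary}\label{cor:continuum}
For every prime $p$ there are $2^{\aleph_0}$ pairwise non-elementarily-equivalent perfect fields of characteristic $p$ that admit a non-trivial henselian valuation and satisfy \textup{(4)}.
\end{corollary}

\begin{proof}
Let $q=p^c>2$. Let $\kappa$ run over the subfields of an algebraic closure of $\mathbb F_p$ that contain $\mathbb F_q$. There are $2^{\aleph_0}$ of them: for each set $\Lambda$ of primes not dividing $c$, the field generated by $\mathbb F_q$ and the $\mathbb F_{p^\lambda}$ with $\lambda\in\Lambda$ contains $\mathbb F_{p^\lambda}$, for a prime $\lambda\nmid c$, only if $\lambda\in\Lambda$. Each $\kappa$ is perfect. Let $(k,w)$ be given by Theorem~\ref{thm:main} for $F_0=\kappa(s)^{\mathrm{perf}}$.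

We claim that a non-zero $f\in\mathbb F_p[X]$ has a root in $k$ if and only if it has a root in $\kappa$. One direction holds because $\kappa\subseteq k$. Conversely, a root $a\in k$ is $0$ or a root of unity, so $a\in\mathcal O_w$, and its residue is a root of $f$ in $F_0$. This residue lies in a rational function field $\kappa(s^{1/p^n})$ and is algebraic over $\kappa$, so it lies in $\kappa$. Taking for $f$ an irreducible polynomial of degree $n$, we see that $\mathrm{Th}(k)$ determines the set of $n$ with $\mathbb F_{p^n}\subseteq\kappa$. This set determines $\kappa$, which is the union of the finite fields it contains.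
\end{proof}

So both outcomes occur among perfect t-henselian fields of characteristic $p$: the fields of Theorem~\ref{thm:main} have uniform automatic $\emptyset$-definability, while those of Proposition~\ref{prop:tame} do not have automatic definability even with parameters.

\begin{thebibliography}{9}

\bibitem{BDJT}
Blaise Boissonneau, Anna De Mase, Franziska Jahnke, Pierre Touchard,
\emph{Growing Spines: Ad Infinitum et Ad Infinitesimalia},
arXiv:2512.04932 (2025).

\bibitem{EP}
Engler and Prestel,
\emph{Valued Fields}.

\bibitem{Kuhlmann}
F.-V. Kuhlmann,
\emph{The algebra and model theory of tame fields},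
J. reine angew. Math. 719 (2016).

\end{thebibliography}
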